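# Constant periodic data and the exponents it misses

## 1. Diagonal and uniformly hyperbolic cocycles: the periodic orbits decide

Let $X$ be a compact metric space and $T\colon X\to X$ a homeomorphism. Write $\mathrm{SL}^{\pm}(2,\mathbb R)$ for the group of real $2\times2$ matrices with determinant $\pm1$. A continuous map $A\colon X\to\mathrm{SL}^{\pm}(2,\mathbb R)$ gives a **continuous cocycle** $(T,A)$. Its products $A^{(n)}(x)$, $n\in\mathbb Z$, are determined by $A^{(1)}=A$ and $A^{(m+n)}(x)=A^{(m)}(T^nx)A^{(n)}(x)$; for $n\ge1$ this is $A(T^{n-1}x)\cdots A(Tx)A(x)$.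

For each $T$-invariant ergodic Borel probability measure $\mu$ there is a number $\lambda(T,A,\mu)\ge0$, the (top) Lyapunov exponent, with $\frac1n\log\|A^{(n)}(x)\|\to\lambda(T,A,\mu)$ for $\mu$-a.e. $x$. The norm is the operator norm, and $\|M\|\ge1$ when $|\det M|=1$. Hence $0\le\frac1n\log\|A^{(n)}\|\le\log\max\|A\|$. By dominated convergence the integrals converge to the same limit, and since $n\mapsto\int\log\|A^{(n)}\|\,d\mu$ is subadditive, Fekete's lemma gives
$$\lambda(T,A,\mu)=\lim_{N}\tfrac1N\int\log\|A^{(N)}\|\,d\mu=\inf_{N\ge1}\tfrac1N\int\log\|A^{(N)}\|\,d\mu .\tag{1}$$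

**Definition (spectrum, monochromatic, constant periodic data).** The Lyapunov spectrum is $\Lambda(T,A)=\{\lambda(T,A,\mu):\mu\text{ ergodic}\}$. The cocycle is *monochromatic* if $\Lambda(T,A)$ is a single number. Following DeWitt–Gogolev, it has *constant periodic data* if $\lambda(T,A,\mu)$ is the same for all ergodic $\mu$ supported on periodic orbits.

The base maps we care about are the *hyperbolic base systems*: transitive subshifts of finite type on an infinite space, and transitive Anosov diffeomorphisms of a compact manifold. *Transitive* means that for all nonempty open $U,V$ there is $n\ge1$ with $T^nU\cap V\neq\emptyset$. (For subshifts of finite type this is the usual irreducibility; for Anosov diffeomorphisms it is equivalent to having a dense orbit, since $X$ has no isolated points.) Here is the question, posed in Jairo Bochi, "Monochromatic nonuniform hyperbolicity", arXiv:2408.03878 (2024): *for a continuous cocycle over a hyperbolic base system, does constant periodic data imply that the cocycle is monochromatic?*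

Take a simple case first. Put $D_s=\mathrm{diag}(e^s,e^{-s})$ and let $A(x)=D_{f(x)}$ with $f$ continuous. Then $\|A^{(n)}(x)\|=e^{|f(x)+\cdots+f(T^{n-1}x)|}$, so $\lambda(T,A,\mu)=|\int f\,d\mu|$. This is weak\*-continuous in $\mu$. So if periodic measures approximate every ergodic measure, constant periodic data forces monochromaticity for diagonal cocycles. They do, and the reason is the following pair of properties.

**Definition (expansive, shadowing).** $T$ is *expansive* if for some $e_0>0$: $d(T^jx,T^jy)\le e_0$ for all $j\in\mathbb Z$ implies $x=y$. A *$\delta$-pseudo-orbit* is a sequence $(\xi_j)_{j\in\mathbb Z}$ with $d(T\xi_j,\xi_{j+1})\le\delta$ for all $j$. $T$ has *shadowing* if for each $\varepsilon>0$ there is $\delta>0$ such that every $\delta$-pseudo-orbit is $\varepsilon$-shadowed: some $x$ has $d(T^jx,\xi_j)\le\varepsilon$ for all $j$. We then say that $\delta$ *corresponds to* $\varepsilon$.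

*Example.* Take the full shift on $\{0,1\}^{\mathbb Z}$ with $d(x,y)=2^{-\min\{|j|:x_j\ne y_j\}}$. It is expansive with $e_0=\frac12$, since $d(T^jx,T^jy)\le\frac12$ says $x_j=y_j$. Let $(\xi_j)$ be a $2^{-m-1}$-pseudo-orbit: $(\xi_{j+1})_i=(\xi_j)_{i+1}$ for $|i|\le m$. Moving the index one step at a time toward $0$ gives $(\xi_j)_i=(\xi_{j+i})_0$ for $|i|\le m$. So the point $x$ with $x_j=(\xi_j)_0$ satisfies $(T^jx)_i=x_{j+i}=(\xi_j)_i$ for $|i|\le m$, that is, it $2^{-m-1}$-shadows.

Subshifts of finite type and Anosov diffeomorphisms are expansive and have shadowing (P. Walters, LNM 668; R. Bowen, LNM 470). Nothing else about these systems is used below, besides transitivity and the infiniteness of $X$.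

**Lemma 1 (closing).** Let $T$ be expansive with shadowing, $0<\varepsilon\le e_0/2$, and let $\delta$ correspond to $\varepsilon$. If $n\ge1$ and $d(T^nx,x)\le\delta$, there is $y$ with $T^ny=y$ and $d(T^jy,T^jx)\le\varepsilon$ for $0\le j<n$.

*Proof.* The $n$-periodic sequence $x,Tx,\dots,T^{n-1}x,x,\dots$ is a $\delta$-pseudo-orbit, so some $y$ $\varepsilon$-shadows it. Since the sequence is $n$-periodic, $T^ny$ shadows it too. Hence $d(T^jT^ny,T^jy)\le2\varepsilon\le e_0$ for all $j$, and $T^ny=y$. $\square$

**Lemma 2.** Let $T$ be expansive with shadowing. Every ergodic measure is a weak\* limit of measures supported on single periodic orbits.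

*Proof.* Let $\mu$ be ergodic and let $x$ be generic for $\mu$ and recurrent; a.e. $x$ is both, by Birkhoff and Poincaré. Given $\varepsilon\le e_0/2$ with corresponding $\delta$, there are $n_k\to\infty$ with $d(T^{n_k}x,x)<\delta$. Lemma 1 gives $y_k$ with $T^{n_k}y_k=y_k$. For continuous $f$, the periodic measure $\frac1{n_k}\sum_{j<n_k}\delta_{T^jy_k}$ integrates $f$ to within $\sup_{d(a,b)\le\varepsilon}|f(a)-f(b)|$ of $\frac1{n_k}\sum_{j<n_k}f(T^jx)$, which tends to $\int f\,d\mu$. Let $k\to\infty$, then $\varepsilon\to0$; as the weak\* topology is metrizable, a sequence can be extracted. $\square$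

Call $(T,A)$ *uniformly hyperbolic* if there are a continuous invariant splitting $\mathbb R^2=E^u(x)\oplus E^s(x)$ into lines and constants $c_0\ge1$, $\theta_0>0$ such that, for $n\ge0$, $\|A^{(n)}(x)v\|\ge c_0^{-1}e^{\theta_0n}\|v\|$ on $E^u(x)$ and $\|A^{(n)}(x)v\|\le c_0e^{-\theta_0n}\|v\|$ on $E^s(x)$.

**Theorem 1.** Let $T$ be expansive with shadowing, and let $A\colon X\to\mathrm{SL}^{\pm}(2,\mathbb R)$ be continuous with constant periodic data $c$ (and at least one periodic orbit). Then $c=\min\Lambda(T,A)$. If $(T,A)$ is uniformly hyperbolic, it is monochromatic.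

*Proof of the uniformly hyperbolic case.* We show that the exponent is weak\*-continuous. By compactness the angle between $E^u$ and $E^s$ is bounded below, so every unit vector splits as $w=w_u+w_s$ with $\|w_u\|,\|w_s\|\le c_1$, with $c_1$ independent of $x$. Since $\|A^{(n)}|_{E^s}\|\le c_0\le c_0^2\|A^{(n)}|_{E^u}\|$, we get
$$\|A^{(n)}|_{E^u}\|\le\|A^{(n)}\|\le c_1(1+c_0^2)\,\|A^{(n)}|_{E^u}\| .$$
As $E^u$ is an invariant line field, $\log\|A^{(n)}(x)|_{E^u}\|$ is the Birkhoff sum of the continuous function $\log\|A|_{E^u}\|$. Hence $\lambda(T,A,\mu)=\int\log\|A|_{E^u}\|\,d\mu$. If periodic measures $\mu_k\to\mu$ (Lemma 2), then $\lambda(T,A,\mu)=\lim_k\lambda(T,A,\mu_k)=c$.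

*Proof that $c=\min\Lambda(T,A)$.* Let $\mu$ be ergodic and $\mu_k\to\mu$ periodic measures. For fixed $N$ the function $\log\|A^{(N)}\|$ is continuous, so by (1)
$$\tfrac1N\int\log\|A^{(N)}\|\,d\mu=\lim_k\tfrac1N\int\log\|A^{(N)}\|\,d\mu_k\ge\limsup_k\lambda(T,A,\mu_k)=c .$$
Let $N\to\infty$ to get $\lambda(T,A,\mu)\ge c$. As periodic orbits exist, $c\in\Lambda(T,A)$. $\square$

## 2. What semicontinuity leaves open

In the general case only one inequality survives. By (1) the exponent is an infimum of continuous functions of $\mu$, so $\mu_k\to\mu$ gives $\limsup_k\lambda(T,A,\mu_k)\le\lambda(T,A,\mu)$ and nothing in the other direction. Growth accumulated over a long time can be cancelled later. The basic cancellation is this: with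
$$R_\varphi=\begin{pmatrix}\cos\varphi&-\sin\varphi\\ \sin\varphi&\cos\varphi\end{pmatrix},\qquad J=R_{\pi/2}=\begin{pmatrix}0&-1\\1&0\end{pmatrix},$$
one checks $JD_s=D_{-s}J$, hence
$$D_F\,J\,D_F=J\qquad\text{for every }F.\tag{2}$$
A quarter turn placed halfway undoes a growth of $e^F$, however large $F$ is. The question is whether such turns can be hidden from a measure $\mu$ while every periodic orbit near $\mu$ sees them. They can.

**Theorem 2.** Let $T$ be an expansive, transitive homeomorphism with shadowing on an infinite compact metric space $X$. For every $\lambda>0$ there is a continuous $A\colon X\to\mathrm{SL}(2,\mathbb R)$ such that all periodic orbits have exponent $0$ (and periodic orbits exist), while $\Lambda(T,A)=\{0,\lambda\}$. Moreover, for every $\varepsilon>0$ there is such an $A$, for some $\lambda=\lambda(\varepsilon)>0$, with $\sup_x\|A(x)-I\|<\varepsilon$.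

Hyperbolic base systems satisfy the hypotheses. So the answer to the question is **no**, over every hyperbolic base system: there is a continuous cocycle with all periodic exponents equal to $0$ that is not monochromatic. By Theorem 1, for constant periodic data $c$ the only way monochromaticity can fail is through measures with exponent larger than $c$; Theorem 2 realizes this for $c=0$ with any excess $\lambda>0$. Nothing is claimed here about cocycles that are not uniformly hyperbolic and have $c>0$.

## 3. Invariant sections in the hyperbolic plane force exponent zero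

We need a way to certify exponent $0$ for many measures at once. $\mathrm{SL}(2,\mathbb R)$ acts on the hyperbolic plane $\mathbb H$ by Möbius isometries, $\mathrm{SO}(2)$ is the stabilizer of $i$, and
$$\|M\|=e^{d(Mi,i)/2}.\tag{3}$$
Indeed, by the singular value decomposition $M=R\,D_s\,R'$ with rotations $R,R'$ and $s\ge0$, so $\|M\|=e^s$, and $d(Mi,i)=d(D_si,i)=d(e^{2s}i,i)=2s$.

**Lemma 3.** Let $A\colon X\to\mathrm{SL}(2,\mathbb R)$ be continuous, $K\subset X$ compact with $TK=K$, and $z\colon X\setminus K\to\mathbb H$ continuous with $A(x)z(x)=z(Tx)$. Then $\lambda(T,A,\mu)=0$ for every ergodic $\mu$ with $\mu(K)=0$.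

*Proof.* Choose a compact $Q\subset X\setminus K$ with $\mu(Q)>0$ and let $\rho=\max_Qd(i,z(\cdot))$. By Poincaré recurrence, for a.e. $x\in Q$ there are infinitely many $n\ge1$ with $T^nx\in Q$. For those $n$,
$$2\log\|A^{(n)}(x)\|=d(A^{(n)}(x)i,i)\le d\big(A^{(n)}(x)i,A^{(n)}(x)z(x)\big)+d(z(T^nx),i)\le2\rho .$$
Since $\frac1n\log\|A^{(n)}(x)\|$ converges to $\lambda(T,A,\mu)\ge0$ for a.e. $x$, the limit is $0$. $\square$

Nothing is asked of $z$ near $K$: it may be unbounded there. So the plan is to find a compact invariant set $K$ on which $A$ is diagonal, with a measure of positive exponent but no periodic orbit of positive exponent, and a section $z$ off $K$.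

We shall also need a canonical small matrix that moves one point of $\mathbb H$ to another. Put
$$B(x+iy)=y^{-1/2}\begin{pmatrix}y&x\\0&1\end{pmatrix},\qquad G(w,w')=B(w')B(w)^{-1}.$$
Then $B(w)i=w$, so $G$ is continuous with values in $\mathrm{SL}(2,\mathbb R)$, $G(w,w')w=w'$ and $G(w,w)=I$.

## 4. Bounded gaps fail: the diagonal part needs arbitrarily long pauses

The first thing to try is $A=D_\kappa$ on all of $K$, or more generally $A=D_\kappa$ on a clopen part $C$ of $K$ and $A=I$ on $K\setminus C$, with visits to $C$ at bounded intervals. This cannot lead to periodic exponents $0$. Suppose every $b+1$ consecutive points of an orbit in $K$ include a point of $C$. Then on $K$ we have $A^{(b+1)}=D_{m\kappa}$ with $1\le m\le b+1$. Choose $\eta>0$ with $e^\kappa-2\eta\ge e^{\kappa/2}$ and $e^{-\kappa}+2\eta\le1$. If the entries of a matrix $M$ are within $\eta$ of those of $D_{m\kappa}$, $m\ge1$, and $|v_2|\le|v_1|$, then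
$$|(Mv)_1|\ge(e^{m\kappa}-2\eta)|v_1|\ge e^{\kappa/2}|v_1|,\qquad |(Mv)_2|\le(e^{-m\kappa}+2\eta)|v_1|\le|v_1|\le|(Mv)_1| .$$
So the cone $|v_2|\le|v_1|$ is preserved and expanded. By uniform continuity this applies to $M=A^{(b+1)}(x)$ for all $x$ in a neighborhood of $K$, and any periodic orbit inside the neighborhood has exponent at least $\kappa/(2(b+1))$. Such orbits exist: apply Lemma 1 to a recurrent point of $K$.

So the pauses, the runs of times spent in $K\setminus C$, must be unbounded. Long pauses are also what makes (2) affordable: turning by $\pi/2$ during a pause of length $b$ changes $A$ by at most $\pi/(2b)$ per step. Two demands compete. Pauses of every large length must occur, but visits to $C$ must have positive frequency, or the measure on $K$ has exponent $0$. The next section gives a sequence meeting both.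

## 5. A hierarchy of words with rare long gaps

Let $1\le b_0<b_1<\cdots$ be integers with $\sum b_n2^{-n}<\infty$. Put
$$W_0=1,\qquad W_{n+1}=W_n0^{b_n}W_n,\qquad h_n=|W_n| .$$
$W_n$ contains $2^n$ ones, and $h_{n+1}=2h_n+b_n$ gives $h_n/2^n=1+\sum_{k<n}b_k2^{-k-1}\to H<\infty$. So ones have limiting frequency $1/H>0$ in these words.

*Example.* For $b_n=n+2$: $W_1=1001$, $W_2=1001\,000\,1001$, $h_0,h_1,h_2=1,4,11$, and $H=1+\sum_k(k+2)2^{-k-1}=1+1+2=4$.

Let $\Omega\subset\{0,1\}^{\mathbb Z}$ be the closed shift-invariant set of sequences all of whose finite subwords are subwords of some $W_N$. As $W_N$ is a subword of $W_{N+1}$, $N$ can be taken as large as we like. The shift is $(S\omega)_j=\omega_{j+1}$.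

By induction, for $N\ge n$,
$$W_N=W_n0^{\beta_1}W_n0^{\beta_2}\cdots W_n,\qquad\beta_i\in\{b_n,\dots,b_{N-1}\},\tag{4}$$
with $2^{N-n}$ *canonical* copies of $W_n$. All ones of $W_N$ lie in them, and zero-runs inside $W_n$ have lengths in $\{b_0,\dots,b_{n-1}\}$.

*Every occurrence of $W_n$ in $W_N$ is canonical.* It starts and ends with a $1$, so it starts in some canonical copy; if it left that copy it would end in a later one and contain a whole gap $0^{\beta_i}$ with $\beta_i\ge b_n$, but $W_n$ has no zero-run that long. So it lies in one canonical copy and, having the same length, equals it. Call the two copies of $W_n$ in $W_{n+1}=W_n0^{b_n}W_n$ its first and second *halves*. Decomposing (4) for $n+1$ further shows that, for $N>n$, the canonical copies of $W_n$ are exactly the halves of the canonical copies of $W_{n+1}$.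

**Lemma 4.** Let $\omega\in\Omega$, $n\ge0$.

1. Any two distinct occurrences of $W_n$ in $\omega$ are disjoint, and the earlier one is followed by a run of at least $b_n$ zeros that ends before the later one.
2. Every $1$ of $\omega$ lies in an occurrence of $W_n$.
3. Every occurrence of $W_n$ in $\omega$ is the first or second half of an occurrence of $W_{n+1}$.
4. If $\omega\ne0^\infty$, then $\omega$ is not periodic.
5. If $\nu$ is an ergodic measure on $\Omega$ and $\nu([1])>0$, where $[1]=\{\omega_0=1\}$, then $\nu([1])=1/H$.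

*Proof.* (1) A window of $\omega$ containing both occurrences is a subword of some $W_N$, $N\ge n$. There they are distinct canonical copies, and (4) gives the claim.

(2) Let $\omega_j=1$. The window $[j-h_n,j+h_n]$ is a subword of some $W_N$, $N\ge n$. In $W_N$ this $1$ lies in a canonical copy of $W_n$, which has length $h_n$ and so is contained in the window.

(3) Let $j$ be the first position of the occurrence. The window $[j-2h_{n+1},j+2h_{n+1}]$ is a subword of some $W_N$, $N>n$. There the occurrence is a canonical copy, hence a half of a canonical copy of $W_{n+1}$, which is contained in the window.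

(4) Suppose $\omega\neq0^\infty$ is periodic. It has infinitely many ones, and the zero-runs between consecutive ones are bounded by some $b$. By (2) there are infinitely many occurrences of $W_n$ for each $n$, and by (1) there are zero-runs of length at least $b_n$ between ones. This is impossible once $b_n>b$.

(5) Let $\omega$ be generic for both the forward and the backward Birkhoff averages of the indicator of $[1]$. As $\nu([1])>0$, some $\omega_j=1$. For each $n$, $j$ lies in an occurrence of $W_n$, on an interval of length $h_n$ containing $2^n$ ones. These intervals contain $j$ and their lengths tend to $\infty$. Splitting each at $j$ and using both averages, the frequency of ones in them tends to $\nu([1])$. So $2^n/h_n\to\nu([1])$, that is, $\nu([1])=1/H$. $\square$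

**Definition (the sequence $\omega^*$).** Let $\omega^*\in\Omega$ have, for each $n$, an occurrence of $W_n$ on an interval $I_n\ni0$, where $I_n$ is the first half of $I_{n+1}$ for even $n$ and the second half for odd $n$.

The intervals grow alternately to the right and to the left, so $\bigcup I_n=\mathbb Z$ and $\omega^*$ is well defined; its finite subwords are subwords of some $W_n$, so $\omega^*\in\Omega$. The endpoints of each $I_n$ carry ones, so there are infinitely many ones in both directions, and all zero-runs between consecutive ones have lengths in $\{b_n\}$.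

## 6. A copy of the hierarchy inside the base

In the full shift on $\{0,1\}^{\mathbb Z}$ we could take $K=\Omega$ and $C=\Omega\cap[1]$. In general, zeros will mean "follow a periodic orbit" and a $1$ will mean "make a homoclinic excursion". From now on $T$ and $X$ are as in Theorem 2.

**Lemma 5.** There are a periodic point $p$, of period $r$, a point $q\notin\mathrm{orb}(p)$ and $\gamma\in\mathbb Z$ with $d(T^jq,T^jp)\to0$ as $j\to-\infty$ and $d(T^jq,T^{j+\gamma}p)\to0$ as $j\to+\infty$.

*Example.* In the full shift: $p=0^\infty$, $q$ the sequence with a single $1$ at position $0$, $r=1$, $\gamma=0$.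

*Proof.* **Step 1: the periodic point.** Let $\delta$ correspond to $e_0/2$. Transitivity applied to a ball of diameter less than $\delta$ gives $x$ and $n\ge1$ with $d(T^nx,x)<\delta$, and Lemma 1 gives a periodic point $p$.

**Step 2: a point that leaves $p$ and comes back.** As $X$ is infinite, pick $y\notin\mathrm{orb}(p)$. Let $\rho=d(y,\mathrm{orb}(p))$, $\varepsilon=\min(e_0/2,\rho/2)$, and let $\delta\le\varepsilon$ correspond to $\varepsilon$. Transitivity gives $x_1\in B(p,\delta/2)$, $n_1\ge1$ with $T^{n_1}x_1\in B(y,\delta/2)$, and $x_2\in B(y,\delta/2)$, $n_2\ge1$ with $T^{n_2}x_2\in B(p,\delta/2)$. Then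
$$\dots,T^{-2}p,T^{-1}p,\;x_1,\dots,T^{n_1-1}x_1,\;x_2,\dots,T^{n_2-1}x_2,\;p,Tp,\dots$$
with $x_1$ at time $0$ is a $\delta$-pseudo-orbit: the three jumps are $d(p,x_1)$, $d(T^{n_1}x_1,x_2)$, $d(T^{n_2}x_2,p)$. Let $q$ $\varepsilon$-shadow it. Then $d(T^{n_1}q,y)<\varepsilon+\delta/2\le\frac34\rho$, so $T^{n_1}q\notin\mathrm{orb}(p)$ and $q\notin\mathrm{orb}(p)$. Also $d(T^jq,T^jp)\le e_0$ for $j<0$, and $d(T^jq,T^{j+\gamma}p)\le e_0$ for $j\ge n_1+n_2$, with $\gamma=-n_1-n_2$.

**Step 3: from staying close to converging.** Suppose $d(T^ja,T^jb)\le e_0$ for all large $j$. Every limit point $(a',b')$ of $(T^ja,T^jb)$ as $j\to\infty$ satisfies $d(T^ia',T^ib')\le e_0$ for all $i\in\mathbb Z$, so $a'=b'$ by expansivity. By compactness $d(T^ja,T^jb)\to0$. The same argument works for $j\to-\infty$. $\square$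

The point $q$ is not periodic: $T^nq=q$ with $n\ge1$ would give $d(q,p)=d(T^{-knr}q,T^{-knr}p)\to0$ as $k\to\infty$. So the orbit of $q$ accumulates only on $\mathrm{orb}(p)$, the set
$$Y_0=\mathrm{orb}(p)\cup\{T^jq:j\in\mathbb Z\}$$
is compact, and $q$ is isolated in it. Let $3\varepsilon_0=d(q,Y_0\setminus\{q\})>0$, let $\delta_0$ correspond to $\varepsilon_0$, and choose $\ell\ge1$ with
$$d(T^jq,T^jp)\le\delta_0\ (j\le-\ell),\qquad d(T^jq,T^{j+\gamma}p)\le\delta_0\ (j\ge\ell).\tag{5}$$

**Step 1: choose the gaps.** The gap lengths must let the phases on $\mathrm{orb}(p)$ match. Choose $b_0\ge2\ell$, as large as we wish, with $b_0+1+\gamma\equiv0\pmod r$, and put $b_n=b_0+nr$. Then $(b_n)$ satisfies the requirements of Section 5, and $b_n+1+\gamma\equiv0\pmod r$ for all $n$. From now on $(b_n)$, and hence $H$, are fixed.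

**Step 2: define $K$ and its code.** We want a compact invariant set coded by $\Omega$. Let $\Xi$ be the set of $\delta_0$-pseudo-orbits $\xi\in Y_0^{\mathbb Z}$ whose code, with $j$-th symbol $1$ if $\xi_j=q$ and $0$ otherwise, lies in $\Omega$. It is shift-invariant. It is compact: the code depends continuously on $\xi$, because $q$ is isolated in $Y_0$, and $\Omega$ is closed. Let
$$K=\{x:\ \exists\,\xi\in\Xi,\ d(T^jx,\xi_j)\le\varepsilon_0\ \forall j\},\qquad C=\{x\in K:d(x,q)\le\varepsilon_0\}.$$
$K$ is the projection to $X$ of a closed subset of the compact space $X\times\Xi$, so it is compact, and $TK=K$ because $\Xi$ is shift-invariant. Let $x\in K$ with $\xi$ as in the definition. If $\xi_j=q$, then $d(T^jx,q)\le\varepsilon_0$. If $\xi_j\ne q$, then $d(\xi_j,q)\ge3\varepsilon_0$, so $d(T^jx,q)\ge2\varepsilon_0$. Hence on $K$ the distance to $q$ is either $\le\varepsilon_0$ or $\ge2\varepsilon_0$, so $C$ is clopen in $K$. Let $\Phi(x)_j=1$ if $T^jx\in C$ and $0$ otherwise. Then $\Phi(x)$ is the code of $\xi$, so $\Phi\colon K\to\Omega$ is well defined and continuous, and $\Phi\circ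 T=S\circ\Phi$.

**Step 3: realize $\omega^*$.** We need to know that $K$ contains an interesting point. Define $\xi$ as follows. If $\omega^*_k=1$, put $\xi_{k+j}=T^jq$ for $-\ell\le j<\ell$. If the next $1$ after $k$ is at $k+b+1$ (so $b\in\{b_n\}$ and $b\ge2\ell$), put $\xi_{k+j}=T^{j+\gamma}p$ for $\ell\le j\le b-\ell$. The next excursion starts at index $k+b+1-\ell$, so these ranges tile $\mathbb Z$. The only jumps are, by (5),
$$d(T^\ell q,T^{\ell+\gamma}p)\le\delta_0,\qquad d(T^{b-\ell+1+\gamma}p,T^{-\ell}q)=d(T^{-\ell}p,T^{-\ell}q)\le\delta_0,$$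
where $b+1+\gamma\equiv0\pmod r$ was used. Since $\xi_j=q$ exactly at the ones of $\omega^*$, the code of $\xi$ is $\omega^*$ and $\xi\in\Xi$. A point $x^*$ that $\varepsilon_0$-shadows $\xi$ lies in $K$ and has $\Phi(x^*)=\omega^*$. In particular $C$ and $K\setminus C$ are nonempty.

## 7. Turning in gaps of level $n$, and passing from one level to the next

Fix $\kappa>0$ and put $F_n=2^n\kappa$. On $K$ we shall take $D_\kappa$ at ones and $I$ at zeros. Near $K$ we may add small rotations at zeros. The *rule of level $n$* rotates by $\pi/2$ in total during the middle gap of each $W_{n+1}=W_n0^{b_n}W_n$. The product over $W_n$ is then $D_{F_n}$, and over $W_{n+1}$ it is $D_{F_n}JD_{F_n}=J$ by (2). In $\mathbb H$ the point $i$ goes to $e^{2F_n}i$, then by $J$ to $e^{-2F_n}i$, then back to $i$. So there is a section equal to $i$ outside the occurrences of $W_{n+1}$. The rotation angle per step is $\pi/(2b_n)$, so to be continuous at $K$ we must let $n\to\infty$ as the point tends to $K$.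

Then we must move continuously from the rule of level $n$ to that of level $n+1$. Both are visible in
$$W_{n+2}=W_n0^{b_n}W_n\,0^{b_{n+1}}\,W_n0^{b_n}W_n .$$
Rotating by $\varphi$ in the two short gaps and by $\chi$ in the middle gap gives the product $NR_\chi N$ with
$$N=D_FR_\varphi D_F=\begin{pmatrix}e^{2F}\cos\varphi&-\sin\varphi\\ \sin\varphi&e^{-2F}\cos\varphi\end{pmatrix},\qquad F=F_n,\tag{6}$$
and we must go from $(\varphi,\chi)=(\frac\pi2,0)$ to $(0,\frac\pi2)$. The natural choice is linear interpolation, $\varphi=(1-t)\frac\pi2$, $\chi=t\frac\pi2$. It fails at $t=\frac12$. With $\varphi=\chi=\frac\pi4$ and $c_F=\cosh2F$,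
$$N^2=\tfrac12\begin{pmatrix}e^{4F}-1&-2c_F\\2c_F&e^{-4F}-1\end{pmatrix},\qquad \operatorname{tr}(NR_\chi N)=\operatorname{tr}(N^2R_{\pi/4})=\tfrac1{\sqrt2}\big(\cosh4F\cdot2-2-4c_F\big)\tfrac12=\sqrt2\,(c_F^2-c_F-1).$$
This exceeds $2$ for large $F$, hence for all large $n$. Then the block is a hyperbolic matrix: it fixes no point of $\mathbb H$, and repeating it with identity gaps in between gives positive exponent. The way out is to choose $\chi$ as a function of $\varphi$ and $F$ so that the block stays in $\mathrm{SO}(2)$ throughout.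

**Definition (parameters).** For $\sigma\in[-2,\infty)$ define a level $n\ge0$, a number $\kappa_\sigma$ and angles $\varphi,\chi$:

* $\sigma=n+t$ with $n\in\mathbb Z_{\ge0}$, $t\in[0,1]$: $\kappa_\sigma=\kappa$, $\varphi=(1-t)\frac\pi2$, $\chi=\frac\pi2-u$, where $u\in[0,\frac\pi2]$ is the argument of the nonzero vector $(\cosh(2F_n)\cos\varphi,\ \sin\varphi)$ of the closed first quadrant;
* $\sigma\in[-1,0]$: $n=0$, $\kappa_\sigma=(1+\sigma)\kappa$, $\varphi=\frac\pi2$, $\chi=0$;
* $\sigma\in[-2,-1]$: $n=0$, $\kappa_\sigma=0$, $\varphi=(2+\sigma)\frac\pi2$, $\chi=0$.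

The last two pieces connect the rule of level $0$ to the trivial rule at $\sigma=-2$. Integers $\sigma\ge-1$ get two definitions, whose compatibility is (P2) below. On each closed piece $\kappa_\sigma,\varphi,\chi$ are continuous, and $\varphi,\chi\in[0,\frac\pi2]$.

**Definition (rule on a block).** Write $h=h_{n+2}$ and $W_{n+2}=w_0\cdots w_{h-1}$. For $0\le k<h$ let $a_\sigma(k)=D_{\kappa_\sigma}$ if $w_k=1$. If $w_k=0$, let $a_\sigma(k)$ be $R_{\varphi/b_n}$, $R_{\chi/b_{n+1}}$ or $I$, according as the zero-run containing $k$ has length $b_n$, $b_{n+1}$, or $b_j$ with $j<n$. Put $z_\sigma(k)=a_\sigma(k-1)\cdots a_\sigma(0)\cdot i$ for $0\le k\le h$.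

**Lemma 6.** $z_\sigma(h)=i$.

*Proof.* With $E=D_{2^n\kappa_\sigma}$, the product over each copy of $W_n$ is $E$, so the product over the block is $NR_\chi N$ with $N=ER_\varphi E$.

If $\sigma\in[-1,0]$, then $N=EJE=J$ by (2) and $\chi=0$, so the product is $J^2\in\mathrm{SO}(2)$. If $\sigma\in[-2,-1]$, then $E=I$ and everything is a rotation.

Let $\sigma=n+t\ge0$. We split off from $N$ the rotation that makes it symmetric: put $\Sigma=R_{-u}N$. By (6),
$$\Sigma_{12}=-\cos u\sin\varphi+e^{-2F}\sin u\cos\varphi,\qquad \Sigma_{21}=\cos u\sin\varphi-e^{2F}\sin u\cos\varphi .$$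
These are equal iff $\cos u\sin\varphi=\cosh(2F)\cos\varphi\sin u$, which holds because $(\cos u,\sin u)$ is proportional to $(\cosh(2F)\cos\varphi,\sin\varphi)$. So $\Sigma$ is symmetric with determinant $1$, and $M^\top JM=(\det M)J$ gives $\Sigma J\Sigma=\Sigma^\top J\Sigma=J$. Since $N=R_u\Sigma$ and $\chi+u=\frac\pi2$,
$$NR_\chi N=R_u\Sigma R_{\chi+u}\Sigma=R_u\Sigma J\Sigma=R_uJ\in\mathrm{SO}(2).\qquad\square$$

Note that $\Sigma J\Sigma=J$ is (2) again, with the diagonal matrix replaced by a symmetric one.

**Definition (rules on $\Omega$).** Let $\omega\in\Omega$, and $n$ the level of $\sigma$. If $0$ lies in an occurrence $[-k,-k+h)$ of $W_{n+2}$ in $\omega$ (unique by Lemma 4(1)), put $a(\sigma,\omega)=a_\sigma(k)$ and $Z(\sigma,\omega)=z_\sigma(k)$. Otherwise put $a(\sigma,\omega)=I$ and $Z(\sigma,\omega)=i$; in this case $\omega_0=0$, by Lemma 4(2).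

We record four properties.

**(P1) Invariance:** $a(\sigma,\omega)Z(\sigma,\omega)=Z(\sigma,S\omega)$. Position $0$ of $S\omega$ is position $1$ of $\omega$. If $0$ and $1$ lie in the same occurrence, this is the definition of $z_\sigma(k+1)$. If $0$ is the last position of an occurrence, the left side is $z_\sigma(h)=i$ by Lemma 6; by Lemma 4(1) position $1$ is in no occurrence (another occurrence containing it would start there, with a $1$, but it must be preceded by zeros), so the right side is $i$. If $0$ is in no occurrence, the left side is $i$, and the right side is $i$ or $z_\sigma(0)=i$.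

**(P2) Compatibility at integers.** The two definitions agree at each integer $\sigma\ge-1$. At $\sigma=-1$ both have $n=0$, $\kappa_\sigma=0$, $\varphi=\frac\pi2$, $\chi=0$. At $\sigma=0$ both have $n=0$, $\kappa_\sigma=\kappa$, $\varphi=\frac\pi2$, $\chi=0$, because $t=0$ gives $u=\frac\pi2$.

Let $\sigma=n+1$ with $n\ge0$. From the left (level $n$, $t=1$): $\varphi=0$, $u=0$, $\chi=\frac\pi2$. So $a=D_\kappa$ at ones, $a=R_{\pi/(2b_{n+1})}$ in the middle gaps of occurrences of $W_{n+2}$, and $a=I$ otherwise. From the right (level $n+1$, $t=0$): $\varphi=\frac\pi2$, $\chi=0$. So $a=D_\kappa$ at ones, $a=R_{\pi/(2b_{n+1})}$ in the middle gaps of the two halves $W_{n+2}$ of occurrences of $W_{n+3}$, and $a=I$ otherwise. By Lemma 4(3) the occurrences of $W_{n+2}$ are exactly the halves of the occurrences of $W_{n+3}$, so the two definitions of $a$ agree.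

For $Z$, the right definition starts at $i$ at the beginning of an occurrence of $W_{n+3}=W_{n+2}0^{b_{n+2}}W_{n+2}$. The product over the first half is $D_{F_{n+1}}JD_{F_{n+1}}=J$, which fixes $i$. So $Z=i$ along the middle gap, where $a=I$, and at the start of the second half. On both halves $Z$ is thus computed from $i$ with the same matrices as in the left definition. In the middle gap the left definition gives $i$ too: an occurrence of $W_{n+2}$ meeting the gap would be disjoint from both halves, hence made of zeros. Outside the occurrences of $W_{n+3}$ both definitions give $i$.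

**(P3) Finite dependence and continuity.** Put $m_k=h_{\max(k,0)+2}$ for integers $k\ge-2$. For $\sigma\in[-2,k+1]$ the level may be taken $n\le\max(k,0)$, and an occurrence of $W_{n+2}$ containing $0$ lies in $|j|<h_{n+2}\le m_k$. So $a(\sigma,\omega)$ and $Z(\sigma,\omega)$ depend only on $\sigma$ and $(\omega_j)_{|j|\le m_k}$. For each $\omega$ they are continuous in $\sigma\in[-2,k+1]$, by continuity on the closed pieces and (P2). Hence they make sense, for $\sigma\in[-2,k+1]$, for any symbol sequence whose restriction to $|j|\le m_k$ is a *word of $\Omega$*, that is, coincides with the restriction of an element of $\Omega$.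

**(P4) Size.** If $\omega_0=1$, then $a(\sigma,\omega)=D_{\kappa_\sigma}$, since $0$ lies in an occurrence. If $\omega_0=0$, then $a(\sigma,\omega)=R_\alpha$ with $\alpha\in\{\varphi/b_n,\chi/b_{n+1},0\}$, so $0\le\alpha\le\pi/(2b_0)$ always, and $0\le\alpha\le\pi/(2b_n)$ whenever $\sigma\ge n\ge0$, $n$ an integer. Moreover $a(-2,\cdot)=I$, and $Z(\sigma,\cdot)=i$ for $\sigma\in[-2,-1]$, because there all $a$ are rotations.

## 8. Reading symbols near $K$ and choosing the level slowly

A point $x\notin K$ near $K$ should follow the rule with parameter $\sigma(x)$, where $\sigma(x)\to\infty$ at $K$. Two things are needed: symbols for $x$, and a function $\sigma$ that hardly changes along an orbit. Since $Z(\sigma,\omega)$ takes values like $e^{2F_n}i$ at level $n$, "hardly" must depend on the level.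

**Step 1: symbols.** We extend the code $\Phi$ to points near $K$. Choose $\theta>0$ such that the open $\theta$-neighborhoods $O_1$ of $C$ and $O_0$ of $K\setminus C$ are disjoint. For $x\in X$ put $s(x)_j=1$ if $T^jx\in O_1$, $s(x)_j=0$ if $T^jx\in O_0$, and $s(x)_j=*$ otherwise. Then $s(Tx)=S\,s(x)$, $s=\Phi$ on $K$, and for each of the two values $0,1$ the condition that $s(x)_j$ has this value is open in $x$.

For each $m$ there is $\delta_m>0$ such that $d(x,K)<\delta_m$ implies that $(s(x)_j)_{|j|\le m}$ is a word of $\Omega$. Indeed, let $y\in K$ be nearest to $x$. If $\delta_m$ is small, then $d(T^jx,T^jy)<\theta$ for $|j|\le m$, so $s(x)_j=\Phi(y)_j$ for these $j$.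

**Step 2: how slow is slow enough.** We quantify the error made by changing $\sigma$ in one time step. Let $\varepsilon'>0$. By (P3), for each $k\ge-2$ the functions $Z(\cdot,\omega)$ on $[-2,k+2]$, $\omega\in\Omega$, form a finite set of continuous functions with values in a compact subset of $\mathbb H$. As $G$ is uniformly continuous on compact sets and $G(w,w)=I$, there are nonincreasing $\eta_k\in(0,1]$, $k\ge-2$, with
$$\|G(Z(\sigma,\omega),Z(\sigma',\omega))-I\|\le\tfrac{\varepsilon'}{k+3}\quad\text{for }\omega\in\Omega,\ \sigma\in[k,k+1],\ \sigma'\ge-2,\ |\sigma-\sigma'|\le\eta_k.\tag{7}$$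

**Step 3: a function with increments at most $1$ along orbits.** On $X\setminus K$ let
$$v(x)=\frac1{d(x,K)},\qquad\tau(x)=\inf_{j\in\mathbb Z}\big(v(T^jx)+|j|\big).$$

* $\tau$ is continuous: near a given point $v$ is bounded by some $M$, and $\tau\le v\le M$, so there $\tau$ is the minimum of the finitely many continuous functions with $|j|\le M$.
* $|\tau(Tx)-\tau(x)|\le1$: we have $\tau(Tx)=\inf_j(v(T^jx)+|j-1|)$, and $\big||j-1|-|j|\big|\le1$.
* $\tau(x)\to\infty$ as $d(x,K)\to0$: if $d(T^jx,K)<1/m$ for $|j|\le m$, which holds for $x$ close to the invariant set $K$, then every term of the infimum is at least $m$.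

**Step 4: reparametrize.** We slow $\tau$ down to the rates $\eta_k$. Choose $0<L_{-2}<L_{-1}<L_0<\cdots$ with
$$L_k>1/\delta_{m_{k+1}+1},\qquad L_{k+1}-L_k\ge1/\eta_{k+1}\ (\ge1)\qquad(k\ge-2).$$
Let $g\colon[0,\infty)\to[-2,\infty)$ be $-2$ on $[0,L_{-2}]$, $g(L_k)=k$, and linear in between. Put $\sigma(x)=g(\tau(x))$ for $x\in X\setminus K$. This is continuous, and $\sigma(x)\to\infty$ as $d(x,K)\to0$. Moreover:

**(S1)** If $\tau(x)\ge L_k$, then $(s(x)_j)_{|j|\le m_{k+1}+1}$ is a word of $\Omega$. Indeed $v(x)\ge\tau(x)$ (take $j=0$), so $d(x,K)\le1/\tau(x)<\delta_{m_{k+1}+1}$.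

**(S2)** If $\sigma(x)\in[k,k+1]$, then $|\sigma(Tx)-\sigma(x)|\le\eta_k$. Indeed $\tau(x)\in[L_k,L_{k+1}]$ (for $k=-2$: $\tau(x)\in[0,L_{-1}]$), and $\tau$ changes by at most $1$. The $L_j$ are at least $1$ apart, so $\tau(x)$ and $\tau(Tx)$ lie in $[L_{k-1},L_{k+2}]$ (for $k=-2$: in $[0,L_0]$). The slope of $g$ on $[L_j,L_{j+1}]$ is at most $\eta_{j+1}$, and it is $0$ on $[0,L_{-2}]$. So on this range the slopes are at most $\max(\eta_k,\eta_{k+1},\eta_{k+2})=\eta_k$.

## 9. The cocycle and its continuity at $K$

**Step 1: section and approximate cocycle off $K$.** We transport the rules from $\Omega$. For $x\in X\setminus K$ define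
$$z(x)=Z(\sigma(x),s(x)),\quad\hat A(x)=a(\sigma(x),s(x))\quad\text{if }\tau(x)\ge L_{-2};\qquad z(x)=i,\ \hat A(x)=I\quad\text{if }\tau(x)\le L_{-2}.$$
Let $\tau(x_0)\ge L_{-2}$ and $\sigma(x_0)\in[k,k+1)$. Then $\tau(x_0)\ge L_k$, and by (S1) the symbols $s(x_0)_j$, $|j|\le m_{k+1}$, form a word of $\Omega$, so the first formula makes sense by (P3) applied with $k+1$. For $x$ near $x_0$ these symbols are the same and $\sigma(x)<k+2$; so by (P3) $z$ and $\hat A$ are continuous on $\{\tau\ge L_{-2}\}$. Where $\tau=L_{-2}$ we have $\sigma=-2$, and the two definitions agree by (P4). Pasting over the two relatively closed sets $\{\tau\ge L_{-2}\}$ and $\{\tau\le L_{-2}\}$, $z$ and $\hat A$ are continuous on $X\setminus K$.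

**Step 2: $\hat A$ extends to $K$.** On $K$ put $\hat A=D_\kappa$ on $C$ and $\hat A=I$ on $K\setminus C$. On $K$ this is continuous, as $C$ is clopen. If $x\notin K$ tends to $x_0\in K$, then $\sigma(x)\to\infty$ and eventually $s(x)_0=\Phi(x_0)_0$. If $x_0\in C$, then by (P4) eventually $\hat A(x)=D_\kappa$. If $x_0\in K\setminus C$, then $\hat A(x)\to I$ by (P4), since $b_n\to\infty$; this is where unbounded gaps are used. So $\hat A$ is continuous on $X$.

**Step 3: correct $\hat A$ so that $z$ is exactly invariant.** The rules are invariant for a fixed $\sigma$, but $\sigma$ changes along the orbit. Define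
$$A(x)=G\big(\hat A(x)z(x),\,z(Tx)\big)\hat A(x)\ \ (x\notin K),\qquad A(x)=\hat A(x)\ \ (x\in K).$$
$A$ takes values in $\mathrm{SL}(2,\mathbb R)$, is continuous on the open set $X\setminus K$, and
$$A(x)z(x)=z(Tx)\qquad(x\in X\setminus K).\tag{8}$$

**Lemma 7.** If $x\notin K$ and $\sigma(x)\in[k,k+1)$, then $\|G(\hat A(x)z(x),z(Tx))-I\|\le\varepsilon'/(k+3)$. Consequently $A$ is continuous at every point of $K$.

*Proof.* Suppose $\tau(x)\ge L_{-2}$. By (S1) there is $\omega\in\Omega$ agreeing with $s(x)$ on $|j|\le m_{k+1}+1$, so $S\omega$ agrees with $s(Tx)$ on $|j|\le m_{k+1}$. By (P3) and (P1),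
$$\hat A(x)z(x)=a(\sigma(x),\omega)Z(\sigma(x),\omega)=Z(\sigma(x),S\omega).$$
By (S2), $|\sigma(Tx)-\sigma(x)|\le\eta_k\le1$, so $\sigma(Tx)\le k+2$. If $\tau(Tx)\ge L_{-2}$, then $z(Tx)=Z(\sigma(Tx),S\omega)$ by (P3). If $\tau(Tx)<L_{-2}$, then $\sigma(Tx)=-2$ and $z(Tx)=i=Z(-2,S\omega)$ by (P4). In both cases (7), applied to $S\omega$, gives the estimate.

Suppose $\tau(x)<L_{-2}$. Then $\hat A(x)z(x)=i$ and $\sigma(x)=-2$. By (S2), $\sigma(Tx)\in[-2,-1]$, so $z(Tx)=i$ by (P4) or by definition, and the matrix is $G(i,i)=I$.

Finally $A-\hat A=(G-I)\hat A$ off $K$, and $\sigma(x)\to\infty$ as $x$ tends to $K$. So $A-\hat A\to0$ there, and $\hat A$ is continuous. $\square$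

So $(T,A)$ is a continuous cocycle.

**Step 4: distance to $I$.** For the last sentence of Theorem 2 we bound $A-I$. Lemma 7 with $k\ge-2$ gives $\|G-I\|\le\varepsilon'$. Also $\|D_s-I\|=e^s-1$ for $s\ge0$ and $\|R_\alpha-I\|=2\sin(\alpha/2)\le\alpha$ for $0\le\alpha\le\frac\pi2$, so by (P4)
$$\|A-I\|\le\varepsilon'\|\hat A\|+\|\hat A-I\|\le\varepsilon'e^\kappa+\max\big(e^\kappa-1,\ \pi/(2b_0)\big).$$
This is less than $\varepsilon$ if $b_0$ is large and $\kappa,\varepsilon'$ are small.

## 10. The spectrum is $\{0,\kappa/H\}$

Let $\mu$ be ergodic. As $K$ is invariant, $\mu(K)\in\{0,1\}$.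

**Step 1: measures off $K$.** These must have exponent $0$. If $\mu(K)=0$, then $\lambda(T,A,\mu)=0$ by (8) and Lemma 3.

**Step 2: measures on $K$.** Here the exponent is computed by counting visits to $C$. For $x\in K$ and $n\ge1$ the matrices are diagonal, and $\log\|A^{(n)}(x)\|=\kappa\cdot\#\{0\le j<n:T^jx\in C\}$. So if $\mu(K)=1$, Birkhoff's theorem gives $\lambda(T,A,\mu)=\kappa\mu(C)=\kappa\,\nu([1])$, where $\nu=\Phi_*\mu$ is an ergodic measure on $\Omega$. By Lemma 4(5) this is $0$ or $\kappa/H$. Hence $\Lambda(T,A)\subset\{0,\kappa/H\}$.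

**Step 3: periodic orbits.** We check that all have exponent $0$. A periodic orbit off $K$ is covered by Step 1. For a periodic orbit in $K$ the code $\Phi(x)$ is periodic, hence equals $0^\infty$ by Lemma 4(4). So the orbit misses $C$ and its exponent is $0$ by Step 2. Periodic orbits exist, by Lemma 5. So $(T,A)$ has constant periodic data equal to $0$, and $0\in\Lambda(T,A)$.

**Step 4: a measure with positive exponent.** We use the point $x^*$ with $\Phi(x^*)=\omega^*$ from Section 6. Let $\mu^*$ be a weak\* limit of $\frac1{h_n}\sum_{j\in I_n}\delta_{T^jx^*}$. It is $T$-invariant, because the $I_n$ are intervals with $|I_n|=h_n\to\infty$, and it is supported on $K$. The indicator of $C$ is continuous on $K$, and $T^jx^*\in C$ iff $\omega^*_j=1$, which happens for $2^n$ of the $j\in I_n$. So $\mu^*(C)=\lim2^n/h_n=1/H>0$. By the ergodic decomposition there is an ergodic $\mu$ with $\mu(K)=1$ and $\mu(C)>0$, and by Step 2 $\lambda(T,A,\mu)=\kappa/H$.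

Thus $\Lambda(T,A)=\{0,\kappa/H\}$ and $(T,A)$ is not monochromatic. The number $H$ depends only on $(b_n)$, which was fixed before $\kappa$. So $\kappa=\lambda H$ gives any prescribed $\lambda>0$, and Step 4 of Section 9 gives examples arbitrarily close to $I$, with $\lambda=\kappa/H$. This proves Theorem 2. $\blacksquare$
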